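# Affine isometric actions on $L_p$ and measure preserving linear parts

## 1. One dilation, one bump function

Let $0<p<\infty$ and work in $L_p(\mathbb R)$ with Lebesgue measure. Put
$$(\delta f)(x)=2^{-1/p}f(x/2),\qquad u=1_{[0,1)} .$$
The factor $2^{-1/p}$ is chosen so that $\int|\delta f|^p\,dx=\int\frac12|f(x/2)|^p\,dx=\int|f|^p\,dx$. Hence $\alpha(f)=\delta f+u$ preserves distances, and its powers give an action of $\mathbb Z$. Let us measure how far the origin moves. We have $\alpha(0)=u$, so $\|\alpha(0)\|_p^p=1$. Next,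
$$\alpha^2(0)=u+\delta u=1_{[0,1)}+2^{-1/p}1_{[0,2)},\qquad \|\alpha^2(0)\|_p^p=(1+2^{-1/p})^p+\tfrac12 .$$

The map $x\mapsto 2x$ does not preserve Lebesgue measure; that is why $\delta$ carries a factor. Can we get the same numbers from an action whose linear part is a pure composition $f\mapsto f\circ\sigma^{-1}$ with $\sigma$ measure preserving? Here yes, by a change of density. On $\mathbb R\setminus\{0\}$ the map $x\mapsto 2x$ preserves $dx/|x|$. The map $f\mapsto |x|^{1/p}f$ is an isometry from $L_p(dx)$ onto $L_p(dx/|x|)$, and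
$$|x|^{1/p}(\delta f)(x)=|x/2|^{1/p}f(x/2),$$
so $\delta$ becomes composition with $x\mapsto x/2$. The new affine map is $\beta(f)(x)=f(x/2)+x^{1/p}1_{[0,1)}(x)$. As a check, $\beta^2(0)$ equals $(1+2^{-1/p})x^{1/p}$ on $(0,1)$ and $(x/2)^{1/p}$ on $[1,2)$, so
$$\int|\beta^2(0)|^p\frac{dx}{x}=\int_0^1(1+2^{-1/p})^p\,dx+\int_1^2\frac12\,dx=(1+2^{-1/p})^p+\tfrac12 .$$

Now enlarge the group by the translations $(\tau_af)(x)=f(x-a)$ with $a\in\mathbb Z[1/2]$. The measure $dx/|x|$ is not translation invariant, and no other density helps. Indeed, suppose $\rho\,dx$ with $0<\rho<\infty$ is invariant under all dyadic translations and under $x\mapsto2x$. Then $\arctan\rho$ is a bounded function invariant under dyadic translations. Translations act continuously on $L_1$ of bounded intervals, so it is invariant under all translations, hence constant. So $\rho\,dx$ is a multiple of Lebesgue measure, which $x\mapsto 2x$ does not preserve.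

So no equivalent measure on $\mathbb R$ works. But nobody forces us to stay on $\mathbb R$: we only want to reproduce the numbers $\|\alpha_g(0)\|_p^p$, and we may use any measure space, as large as we like. Is that always possible?

## 2. Cocycles, measure preserving linear parts, and the precise problem

**Conventions.** An $L_p$ space is $L_p(X,\mu)$, complex-valued, on a standard $\sigma$-finite measure space, possibly of infinite measure. For $0<p<1$, "isometric" refers to $d(f,f')=\|f-f'\|_p^p$. Automorphisms are taken modulo null sets, and a measure preserving action $\sigma:G\curvearrowright(Y,\nu)$ is a homomorphism to the group $\mathrm{Aut}(Y,\nu)$ of measure preserving automorphisms. (A negative result in this setting applies a fortiori to pointwise actions.)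

**Definition (affine isometric action).** An affine isometric action of $G$ on an $L_p$ space has the form $\alpha_g(f)=\pi_gf+b(g)$, where $\pi_g$ is an invertible complex-linear isometry, called the linear part, and $b(g)=\alpha_g(0)$. It is continuous if $g\mapsto\alpha_g(f)$ is continuous for every $f$. Comparing $\alpha_{gh}(0)$ with $\alpha_g(\alpha_h(0))$ gives the cocycle identity
$$b(gh)=b(g)+\pi_g\,b(h). \tag{1}$$

**Definition ($K^p(G)$).** For a topological group $G$, $K^p(G)$ is the set of functions $\psi(g)=\|\alpha_g(0)\|_p^p$, where $\alpha$ runs over the continuous affine isometric actions of $G$ on $L_p$ spaces. For example, $\mathbb Z$ acts on $\mathbb C=L_p(\text{point})$ by $w\mapsto w+n$, so $n\mapsto|n|^p$ lies in $K^p(\mathbb Z)$. Every $\psi\in K^p(G)$ is continuous with $\psi(e)=0$.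

**Definition (linear part from a measure preserving action).** A measure preserving action $\sigma$ acts on functions by $\sigma_g(f)=f\circ\sigma_{g^{-1}}$. It is continuous if this representation on $L_2(Y,\nu)$ is strongly continuous; equivalently, on any $L_r(Y,\nu)$ with $0<r<\infty$. The linear part of $\beta$ comes from $\sigma$ if $\beta_g(f)=\sigma_g(f)+\beta_g(0)$. In Section 1, $\beta$ has this property for $\sigma:x\mapsto2x$ on $(\mathbb R\setminus\{0\},dx/|x|)$, and $\alpha$ does not.

**Definition (nonsingular action).** A map $\gamma$ is a nonsingular automorphism of $(X,\mu)$ if it is invertible modulo null sets and $\gamma_*\mu$ is equivalent to $\mu$. We write $\lambda_\gamma=d\gamma_*\mu/d\mu>0$. Then $\pi_\gamma f=\lambda_\gamma^{1/p}f\circ\gamma^{-1}$ is isometric on $L_p(X,\mu)$, since $\int\lambda_\gamma|f\circ\gamma^{-1}|^pd\mu=\int|f\circ\gamma^{-1}|^pd\gamma_*\mu=\int|f|^pd\mu$. For $\gamma x=2x$ on $\mathbb R$, $\lambda_\gamma=\frac12$ and $\pi_\gamma=\delta$.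

The following theorem is known, and we take it as given.

**Known Theorem.** Let $G$ be a topological group and $0<p<q<\infty$. For every $\psi\in K^p(G)$ there exist a continuous measure preserving action $\sigma:G\curvearrowright(Y,\nu)$ and $h\in L_\infty(Y,\nu)$ such that $b(g)=\sigma_g(h)-h\in L_q(Y,\nu)$ and $\psi(g)=\|b(g)\|_q^q$ for all $g$. In particular $\psi\in K^q(G)$.

The problem is the case $q=p$. It is taken from Amine Marrakchi, Mikael de la Salle, "Isometric actions on Lp-spaces: dependence on the value of p", arXiv:2001.02490 (2020). *Is it true that for every topological group $G$, every $0<p<\infty$ and every $\psi\in K^p(G)$, there are a continuous measure preserving action $\sigma:G\curvearrowright(Y,\nu)$ on a standard measure space and a continuous affine isometric action $\beta$ on $L_p(Y,\nu)$ whose linear part comes from $\sigma$, with $\psi(g)=\|\beta_g(0)\|_p^p$ for all $g$?* For fixed $p$, call this "the property".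

The answer is no. We shall prove:

**Classification.** The property holds for all topological groups if and only if $p\in(0,1]\cup\{2\}$. For every $p\in(1,\infty)\setminus\{2\}$ it fails even for a finitely generated solvable discrete group.

The negative half is Theorem 1 (Section 4), the positive half is Theorem 2 (Section 7). Theorem 3 (Section 9) identifies, for a natural family of groups, exactly when a realization exists.

## 3. Harmless linear parts, and a logarithmic divergence

**Trivial linear part.** If $\alpha_g(f)=f+c(g)$, the linear part already comes from the trivial action. So the additive group $L_p(X)$ acting on itself by translations is no obstruction.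

**Phases.** Let $G=\mathbb C\rtimes\mathbb T$, with $\mathbb T=\mathbb R/2\pi\mathbb Z$, act on $\mathbb C=L_p(\text{point})$ by $w\mapsto e^{i\eta}w+c$. Multiplication by $e^{i\eta}$ is not a composition on a one-point space. Enlarge the space: let $c_p=\int_0^{2\pi}|\cos\theta|^pd\theta$ and, on $L_p(\mathbb T,d\theta/c_p)$, put $(Jw)(\theta)=\mathrm{Re}(e^{-i\theta}w)$. Then $\|Jw\|_p=|w|$, $J$ is real-linear, and $J(e^{i\eta}w)(\theta)=Jw(\theta-\eta)$. So $(\beta\varphi)(\theta)=\varphi(\theta-\eta)+\mathrm{Re}(e^{-i\theta}c)$ is a continuous affine isometric action with the same function $\psi$, and its linear part comes from rotations. Notice that $J$ is only real-linear; that is enough, because only the cocycle passes through $J$.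

**Radon–Nikodym factors.** These are what remains. Section 1 removed them when there is an equivalent invariant measure. When there is none, the natural move is to enlarge the space so that the action becomes measure preserving. For the group of dyadic translations and $x\mapsto2x$, use $\mathbb R\times(0,\infty)$ with measure $dx\,dz$ and
$$\tau_a(x,z)=(x+a,z),\qquad d(x,z)=(2x,z/2).$$
Both maps preserve $dx\,dz$. Now we look for an equivariant linear embedding of the form $(Jf)(x,z)=f(x)\kappa(z)$. Translations cause no trouble. For the dilation we need $J(\delta f)=(Jf)\circ d^{-1}$, that is, $2^{-1/p}f(x/2)\kappa(z)=f(x/2)\kappa(2z)$, so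
$$\kappa(2z)=2^{-1/p}\kappa(z).$$
But then
$$\int_{2^{j+1}}^{2^{j+2}}|\kappa(z)|^pdz=2\int_{2^j}^{2^{j+1}}|\kappa(2z)|^pdz=\int_{2^j}^{2^{j+1}}|\kappa(z)|^pdz\qquad(j\in\mathbb Z),$$
so $\int_0^\infty|\kappa|^p\,dz$ is a sum of infinitely many equal terms. It is $0$ or $\infty$. For instance $\kappa(z)=z^{-1/p}$ gives $\int_0^\infty dz/z=\infty$.

This is the exact point of failure: scale invariance forces a value distribution that just misses $L_p$. There are two ways to read it. Perhaps the divergence is forced, and one can prove that any realization runs into it; this is what happens for $1<p<\infty$, $p\ne2$. Or perhaps one can leave linear embeddings, replacing $f(x)\kappa(z)$ by something nonlinear in $f$; this works for $p\le1$. (For $p=2$ there are linear embeddings of a quite different kind.)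

## 4. A group of translations, dilations and signs

Fix $1<p<\infty$, $p\ne2$, and let $E=L_p(\mathbb R;\mathbb R)$ with Lebesgue measure. Let $\Gamma$ be the group of linear isometries of $E$ generated by

* $(\tau_af)(x)=f(x-a)$ for $a\in\mathbb Z[1/2]$;
* $(\delta f)(x)=2^{-1/p}f(x/2)$;
* the multiplications by the functions in $M=\{1-2\cdot1_B\}$, where $B$ is a finite union of intervals $[a,b)$ with $a,b\in\mathbb Z[1/2]$.

Let $u=1_{[0,1)}$. For a $\Gamma$-invariant additive subgroup $V\subset E$ containing $u$, let $G_V=V\rtimes\Gamma$, with product $(v,\gamma)(w,\gamma')=(v+\gamma w,\gamma\gamma')$. It acts on complex $L_p(\mathbb R)$ by $\alpha_{(v,\gamma)}f=\gamma f+v$, and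
$$\|\alpha_{(v,\gamma)}(0)\|_p^p=\psi(v,\gamma):=\|v\|_p^p .$$
We write $v$ for $(v,e)$ and $\gamma$ for $(0,\gamma)$. In $G_V$, $\gamma\cdot v\cdot\gamma^{-1}$ is the vector $\gamma v$.

Two choices of $V$ matter.

*The choice $V=E$*, with the norm topology on $E$ and $\Gamma$ (which is countable) discrete. Then $G_E$ is Polish, $\alpha$ is continuous and $\psi\in K^p(G_E)$.

*The choice $V=V_0$*, the additive group generated by $\Gamma u$, with $G_{V_0}$ discrete. Then $\psi\in K^p(G_{V_0})$. This group is finitely generated and solvable: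

* Since $(\delta^nf)(x)=2^{-n/p}f(x/2^n)$, we get $(\delta^{-n}\tau_1\delta^nf)(x)=f\big((2^nx-1)/2^n\big)=f(x-2^{-n})$. So $\delta^{-n}\tau_1\delta^n=\tau_{2^{-n}}$, and $\tau_1,\delta$ generate all $\tau_a$.
* Conjugating $1-2\cdot1_{[0,1)}$ by $\tau_a\delta^n$ gives $1-2\cdot1_{[a,a+2^n)}$. Also $(1-2\cdot1_B)(1-2\cdot1_{B'})=1-2\cdot1_{B\triangle B'}$, and every $B$ as above is a finite disjoint union of dyadic intervals $[a,a+2^n)$. So these conjugates generate $M$, which is an abelian group normal in $\Gamma$. Hence $\Gamma$ is generated by $\tau_1$, $\delta$ and $1-2\cdot1_{[0,1)}$. Adding $u$ generates $G_{V_0}$, because $\gamma\cdot u\cdot\gamma^{-1}=\gamma u$.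
* $V_0$ is abelian with $G_{V_0}/V_0=\Gamma$, $M$ is abelian and normal in $\Gamma$, and $\Gamma/M$ is a quotient of $\langle\tau_a,\delta\rangle$. The latter is metabelian: the $\tau_a$ form an abelian normal subgroup with cyclic quotient.

**Theorem 1.** Let $1<p<\infty$, $p\ne2$, and $V$ as above. Let $\beta$ be an affine isometric action of $G_V$ on some $L_p(Y,\nu)$ with linear part $\pi_gf=\omega_g\cdot(f\circ\sigma_g^{-1})$, where $\sigma_g\in\mathrm{Aut}(Y,\nu)$ is measure preserving and $|\omega_g|=1$. Assume there is $C$ with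
$$\|\beta_v(0)\|_p\le C(1+\|v\|_p)\qquad\text{for all }v\in V. \tag{2}$$
Then $\lim_n\frac1n\|\beta_{nv}(0)\|_p=0$ for all $v\in V$. For $V=E$ with the topology above, (2) holds automatically for every continuous $\beta$.

**How Theorem 1 answers the problem.** If $\|\beta_g(0)\|_p^p=\psi(g)$ for all $g$, then $\|\beta_v(0)\|_p=\|v\|_p$, so (2) holds, while $\frac1n\|\beta_{nu}(0)\|_p=\|u\|_p=1$ for every $n$. This contradicts the theorem. So the property fails for every $p\in(1,\infty)\setminus\{2\}$, for $G_E$ and for the finitely generated solvable group $G_{V_0}$. More strongly, one cannot even have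
$$C^{-1}\psi-C\le\|\beta_g(0)\|_p^p\le C\psi+C .$$
The right inequality gives $\|\beta_v(0)\|_p\le C^{1/p}(\|v\|_p^p+1)^{1/p}\le C^{1/p}(1+\|v\|_p)$, which is (2). The left one gives $\frac1n\|\beta_{nu}(0)\|_p\ge(C^{-1}-Cn^{-p})^{1/p}$ for large $n$, and this does not tend to $0$. For $G_E$ and $\beta$ continuous, (2) is automatic, so already $\psi\le C\|\beta_g(0)\|_p^p+C$ is impossible, for the same reason.

## 5. Averaging the cocycle along the abelian subgroup $V$

The realization $\beta$ is only a group action and its cocycle $b$ need not be linear in $v$. But in the embedding attempt of Section 3 linearity was what produced the contradiction. So we first extract from $b$ a linear object.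

**Step 0. Condition (2) for $V=E$ and $\beta$ continuous.** The purpose is to show that continuity at $0$ alone bounds growth. There is $r>0$ such that $\|b(v)\|\le1$ whenever $\|v\|\le r$. By (1), $\|b(v+w)\|\le\|b(v)\|+\|b(w)\|$. Write $v$ as a sum of $m=\max(1,\lceil\|v\|/r\rceil)$ equal pieces $v/m\in E$, each of norm at most $r$. Then $\|b(v)\|\le m\le1+\|v\|/r$, which gives (2).

**Step 1. Linearization.** The purpose is to construct a bounded real-linear $\Gamma$-equivariant operator $T:E\to L$, where $L=L_p(Y,\nu)$, that records the linear growth of $b$ on $V$. Since $1<p<\infty$, $L$ is reflexive. Recall the mean ergodic theorem (Yosida–Kakutani, Lorch): if $U$ is a power bounded operator on a reflexive space, then $\frac1n\sum_{k<n}U^kx$ converges in norm for every $x$.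

For $v\in V$, iterating (1) gives $b(nv)=\sum_{k<n}\pi_v^k\,b(v)$. Since $\pi_v$ is an isometry, the limit
$$T(v)=\lim_n\tfrac1n\,b(nv) \tag{3}$$
exists in $L$. We check its properties one at a time.

*$T(v)$ is fixed by $\pi_w$ for $w\in V$.* Computing $b(w+nv)=b(nv+w)$ in two ways gives $b(w)+\pi_wb(nv)=b(nv)+\pi_{nv}b(w)$. So $\|\pi_wb(nv)-b(nv)\|\le2\|b(w)\|$. Divide by $n$ and let $n\to\infty$.

*$T$ is additive.* We have $\frac1nb(n(v+w))=\frac1nb(nv)+\pi_{nv}\big(\frac1nb(nw)\big)$. By the previous point $\pi_{nv}T(w)=T(w)$, so the last term differs from $T(w)$ by at most $\|\frac1nb(nw)-T(w)\|\to0$.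

*$T$ is equivariant.* For $\gamma\in\Gamma$, the vector $n\gamma v$ is the group element $\gamma\cdot nv\cdot\gamma^{-1}$, so (1) gives
$$b(n\gamma v)=b(\gamma)+\pi_\gamma b(nv)+\pi_{\gamma\cdot nv}\,b(\gamma^{-1}).$$
The first and last terms have norm independent of $n$. Dividing by $n$, $T(\gamma v)=\pi_\gamma T(v)$.

*$T$ is bounded.* By (2), $\|T(v)\|\le\lim_n\frac1nC(1+n\|v\|)=C\|v\|$.

*Extension to $E$.* The $\mathbb Q$-span of $V$ consists of the vectors $v/n$ with $v\in V$, $n\ge1$. Put $T(v/n)=T(v)/n$. This is well defined, since $v/n=w/m$ means $mv=nw$, whence $mT(v)=nT(w)$. It is additive and still bounded by $C$. So it extends by continuity to the closure $W$, which is a closed real subspace of $E$. The extension is additive and continuous, hence real-linear, and it is $\Gamma$-equivariant. Finally, $\tau_a\delta^nu=2^{-n/p}1_{[a,a+2^n)}$ lies in $V$ for all $a\in\mathbb Z[1/2]$ and $n\in\mathbb Z$. So $W$ contains all dyadic step functions, which are dense, and $W=E$.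

By construction $\frac1n\|b(nv)\|\to\|T(v)\|$ for $v\in V$. So Theorem 1 will follow once we prove that $T=0$.

## 6. Equivariant bounded operators vanish

We now have a bounded real-linear $T:E\to L_p(Y,\nu)$ with $T(\gamma f)=\pi_\gamma T(f)$, where each $\pi_\gamma$ satisfies $|\pi_\gamma F|=|F|\circ\sigma_\gamma^{-1}$ with $\sigma_\gamma$ measure preserving. So $|\pi_\gamma F|$ and $|F|$ have the same distribution: this is all that we shall use about $\pi$.

**Notation.** Let $F=T(u)$. For $N=2^n$ and $0\le k<N$ let $u_k=1_{[k/N,(k+1)/N)}$ and $F_k=T(u_k)$. Since $\tau_{k/N}\delta^{-n}u=N^{1/p}u_k$, we have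
$$F_k=N^{-1/p}\pi_{\gamma_k}F,\qquad \gamma_k=\tau_{k/N}\delta^{-n}\in\Gamma,\qquad F=\sum_{k<N}F_k. \tag{4}$$

**A warm-up: $T$ isometric.** Suppose first that $\|\beta_g(0)\|_p^p=\psi(g)$ exactly. Then $\|T(v)\|=\lim_n\frac1n\|nv\|=\|v\|$ on $V$, hence $T$ is isometric on $E$. The following lemma, which will be used again in Section 9, then forces disjoint supports.

**Lemma 1.** Let $0<p<\infty$, $p\neq2$, and for $z,w\in\mathbb C$ let $D(z,w)=|z+w|^p+|z-w|^p-2|z|^p-2|w|^p$. Then $D\le0$ if $p<2$ and $D\ge0$ if $p>2$, and $D(z,w)=0$ only if $zw=0$.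

*Proof.* Put $a=|z+w|^2$ and $b=|z-w|^2$, so $\frac{a+b}2=|z|^2+|w|^2$. If $p<2$, concavity of $t\mapsto t^{p/2}$ gives
$$\tfrac12(a^{p/2}+b^{p/2})\le(|z|^2+|w|^2)^{p/2}\le|z|^p+|w|^p,$$
and the second inequality is strict if $z$ and $w$ are both nonzero. If $p>2$, both inequalities are reversed, with the same strictness. $\square$

(The lemma is due to Lamperti, Pacific J. Math. 8 (1958).) If $v,w\in E$ have disjoint supports, then $\|v+w\|^p+\|v-w\|^p=2\|v\|^p+2\|w\|^p$. The isometry $T$ carries this to $\int D(Tv,Tw)\,d\nu=0$. Since $D$ has constant sign, $Tv\cdot Tw=0$ a.e. So the $F_k$ have pairwise disjoint supports, and by (4), for $t>0$ and $s=N^{1/p}t$,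
$$\nu(|F|>t)=\sum_k\nu(|F_k|>t)=N\,\nu(|F|>N^{1/p}t)=t^{-p}s^p\,\nu(|F|>s)\le t^{-p}\int_{\{|F|>s\}}|F|^p\,d\nu .$$
As $N\to\infty$, $s\to\infty$ and the right side tends to $0$. So $F=0$, whereas $\|F\|=\|u\|=1$. This is the logarithmic divergence of Section 3, now shown to be forced: scale invariance would need the tail of $|F|$ to decay exactly like $t^{-p}$, and an $L_p$ function decays faster.

The signs in $M$ were not used. In Theorem 1, however, $T$ is merely bounded and the $F_k$ may overlap. The signs replace disjointness: they make the distribution of $|\sum_k\varepsilon_kF_k|$ independent of the signs $\varepsilon_k$, so we may average over them, and averaging turns the sum into a square function $\sum_k|F_k|^2$.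

**Step 2. $T=0$.** The purpose is to compare the distribution of $F$ with that of $N$ rescaled copies, using random signs. For $\varepsilon\in\{\pm1\}^N$ let $m_\varepsilon=1-2\cdot1_B\in M$, with $B$ the union of the intervals $[k/N,(k+1)/N)$ for which $\varepsilon_k=-1$. Then $\sum_k\varepsilon_ku_k=m_\varepsilon u$, so $\sum_k\varepsilon_kF_k=\pi_{m_\varepsilon}F$. Together with (4) this gives, for every Borel $\phi:[0,\infty)\to[0,\infty)$,
$$\int\phi(|F_k|^2)\,d\nu=\int\phi(N^{-2/p}|F|^2)\,d\nu,\qquad\int\phi\Big(\Big|\sum_k\varepsilon_kF_k\Big|^2\Big)d\nu=\int\phi(|F|^2)\,d\nu. \tag{5}$$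
Let $\mathbb E$ denote the average over $\varepsilon$. Expanding the square, the cross terms $\varepsilon_j\varepsilon_k$ with $j\ne k$ average to $0$, so pointwise $\mathbb E|\sum_k\varepsilon_kF_k|^2=\sum_k|F_k|^2$.

We shall also use: a concave $\phi\ge0$ with $\phi(0)=0$ is subadditive. Indeed for $s+t>0$, $\phi(s)\ge\frac s{s+t}\phi(s+t)$ and $\phi(t)\ge\frac t{s+t}\phi(s+t)$; add. In the same way a convex $\phi$ with $\phi(0)=0$ is superadditive.

*Case $1<p<2$.* The plan is to choose a $\phi$ that behaves like $t^{p/2}$ for large $t$, so that everything is integrable, but is smaller near $0$, where the rescaled copies live. Let $\phi(t)=\min(t,t^{p/2})$. It is a minimum of concave functions, so it is concave, and $\phi(0)=0$. By (5), Jensen, and subadditivity,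
$$\int\phi(|F|^2)=\int\mathbb E\,\phi\Big(\Big|\sum_k\varepsilon_kF_k\Big|^2\Big)\le\int\phi\Big(\sum_k|F_k|^2\Big)\le\sum_k\int\phi(|F_k|^2)=\int N\phi(N^{-2/p}|F|^2).$$
The last integrand is $\min(N^{1-2/p}|F|^2,|F|^p)$. It is dominated by $|F|^p\in L_1$, and it tends to $0$ pointwise because $1-2/p<0$. By dominated convergence $\int\phi(|F|^2)=0$. Since $\phi>0$ on $(0,\infty)$, $F=0$.

*Case $p>2$.* All inequalities turn around, so we want a convex $\phi$ that equals $t^{p/2}$ near $0$ and is smaller for large $t$. Let $\phi(t)=t^{p/2}$ for $t\le1$ and $\phi(t)=1+\frac p2(t-1)$ for $t>1$. Its derivative is continuous and nondecreasing, so $\phi$ is convex; $\phi(0)=0$. For $t>1$ it is the tangent line of the strictly convex function $t^{p/2}$ at $t=1$, so $\phi(t)\le t^{p/2}$ for all $t$, with strict inequality for $t>1$. By (5), Jensen, and superadditivity,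
$$\int\phi(|F|^2)=\int\mathbb E\,\phi\Big(\Big|\sum_k\varepsilon_kF_k\Big|^2\Big)\ge\int\phi\Big(\sum_k|F_k|^2\Big)\ge\sum_k\int\phi(|F_k|^2)=\int N\phi(N^{-2/p}|F|^2).$$
At each point, $N^{-2/p}|F|^2\le1$ once $N$ is large, and then $N\phi(N^{-2/p}|F|^2)=|F|^p$. By Fatou, $\int\phi(|F|^2)\ge\int|F|^p$. But $\phi(|F|^2)\le|F|^p\in L_1$, so $\phi(|F|^2)=|F|^p$ a.e., which means $|F|\le1$ a.e. Now use linearity: for every $c>0$ the operator $cT$ is again bounded, real-linear and equivariant, so the same argument gives $|cF|\le1$ a.e. Hence $F=0$.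

*Conclusion.* In both cases $T(\gamma u)=\pi_\gamma F=0$ for all $\gamma\in\Gamma$. The real span of $\Gamma u$ is dense in $E$, so $T=0$, and $\frac1n\|b(nv)\|\to\|T(v)\|=0$ for all $v\in V$. This proves Theorem 1. $\blacksquare$

**Where the hypotheses on $p$ entered.** At $p=2$ the function $\min(t,t^{p/2})$ is $t$, and the chain of inequalities says only $\int|F|^2\le\int|F|^2$. At $p=1$ the case $p<2$ of Step 2 would go through, but Step 1 breaks, because $L_1$ is not reflexive. Here is an explicit instance. On $L_1(\mathbb R^2)$ let a real $v\in L_1(\mathbb R)$ act by the measure preserving map $(x,z)\mapsto(x,z+v(x))$, and take $b(v)=1_{\{z<v(x)\}}-1_{\{z<0\}}$. Then $\|b(v)\|_1=\|v\|_1$ and $b(nu)=1_{[0,1)\times[0,n)}$. So $\frac1nb(nu)$ has norm $1$ but tends to $0$ uniformly, and it has no limit in $L_1$. The cocycle here is far from linear. It will be the model for $p\le1$.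

## 7. Gaussian variables and the case $p=2$

**Theorem 2.** If $p\in(0,1]\cup\{2\}$, the property holds for every topological group $G$ and every $\psi\in K^p(G)$. For $0<p\le1$ there are moreover a continuous measure preserving action $\sigma:G\curvearrowright(Z,\zeta)$ and a measurable $A\subset Z$ with $\psi(g)=\zeta(\sigma_gA\,\triangle\,A)$ for all $g$. Hence $\psi(g)=\|\sigma_g1_A-1_A\|_r^r$ for every $0<r<\infty$.

Together with Theorem 1 this gives the Classification of Section 2. We begin with $p=2$.

Let $\psi(g)=\|c(g)\|^2$ with $\alpha_gf=\rho_gf+c(g)$ a continuous affine isometric action on $L_2(X,\mu)$. Regard $L_2(X,\mu)$ as a real Hilbert space $H$ with inner product $\mathrm{Re}\langle\cdot,\cdot\rangle$. It is separable, and $\rho$ is an orthogonal representation, strongly continuous because $\rho_gf=\alpha_g(f)-\alpha_g(0)$.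

**Step 1. The Gaussian construction.** The purpose is to turn orthogonal operators into measure preserving maps. Choose an orthonormal basis $(e_i)$ of $H$, let $(\Omega,P)$ be the product, over $i$, of copies of $\mathbb R$ with the standard Gaussian law, and let $J:H\to L_2(\Omega,P;\mathbb R)$ be the real-linear isometry sending $e_i$ to the $i$-th coordinate. Every $J(h)$ is a limit of linear combinations of coordinates, so the family $(J(h))_{h\in H}$ is jointly Gaussian and centered, with covariance $\langle h,h'\rangle$.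

For $U\in O(H)$ let $\kappa_U:\Omega\to\Omega$ have $i$-th coordinate $J(Ue_i)$. These coordinates are jointly Gaussian with covariance $\langle Ue_i,Ue_j\rangle=\delta_{ij}$, so they are independent standard Gaussians, and $\kappa_U$ preserves $P$. We have $J(h)\circ\kappa_U=J(Uh)$ for $h=e_i$, hence for finite combinations, hence for all $h$ by $L_2$-continuity. Then $J(e_i)\circ\kappa_U\circ\kappa_{U'}=J(Ue_i)\circ\kappa_{U'}=J(U'Ue_i)$, so $\kappa_U\kappa_{U'}=\kappa_{U'U}$ a.e. Therefore $\sigma_U:=\kappa_{U^{-1}}=\kappa_U^{-1}$ is a homomorphism $O(H)\to\mathrm{Aut}(\Omega,P)$, with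
$$J(Uh)=J(h)\circ\sigma_U^{-1}.$$

**Step 2. Continuity.** We must show that $g\mapsto f\circ\sigma_{\rho_g}^{-1}$ is continuous in $L_2(\Omega,P)$ for every $f$. The set of such $f$ is a closed linear subspace, since the operators are isometries. It contains each $e^{iJ(h)}$, because $e^{iJ(h)}\circ\sigma_{\rho_g}^{-1}=e^{iJ(\rho_gh)}$ and $\|e^{iJ(h)}-e^{iJ(h')}\|_2\le\|J(h)-J(h')\|_2=\|h-h'\|$. The span of the functions $e^{iJ(h)}$ contains the trigonometric polynomials in finitely many coordinates, so it is dense.

**Step 3. The affine action.** Put $\beta_g(f)=f\circ\sigma_{\rho_g}^{-1}+J(c(g))$ on $L_2(\Omega,P)$. From $c(gh)=c(g)+\rho_gc(h)$ we get $J(c(gh))=J(c(g))+J(c(h))\circ\sigma_{\rho_g}^{-1}$, so $\beta$ is an action. It is continuous, its linear part comes from a continuous measure preserving action, and $\|\beta_g(0)\|_2^2=\|c(g)\|^2=\psi(g)$.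

## 8. Subgraphs and the case $0<p\le1$

**Step 1. Reduction to sets.** The purpose is to see that it is enough to produce $\sigma$ and $A$. Suppose $\sigma:G\curvearrowright(Z,\zeta)$ is continuous and measure preserving, and $\zeta(\sigma_gA\triangle A)=\psi(g)$ for all $g$. Put $b(g)=\sigma_g1_A-1_A=1_{\sigma_gA}-1_A$ and $\beta_gf=\sigma_gf+b(g)$. The values of $b(g)$ are $-1,0,1$, so $\|b(g)\|_r^r=\psi(g)<\infty$ for every $r$. The cocycle identity is immediate: $b(gh)=\sigma_g(\sigma_h1_A-1_A)+\sigma_g1_A-1_A$. Moreover
$$\|b(g)-b(h)\|_r^r=\zeta(\sigma_gA\triangle\sigma_hA)=\psi(h^{-1}g),$$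
and $\psi$ is continuous with $\psi(e)=0$, so $b$ is continuous. Hence $\beta$ is a continuous affine isometric action on $L_r(Z,\zeta)$ for every $r>0$, in particular for $r=p$. It remains to construct $\sigma$ and $A$. Phases will be handled as in Section 3, through
$$\int_0^{2\pi}|\mathrm{Re}(e^{-i\theta}w)|\,d\theta=4|w|\qquad(w\in\mathbb C). \tag{6}$$

**Step 2. The case $0<p<1$.** Here the Known Theorem does most of the work. With $q=1$ it gives a continuous measure preserving $\sigma:G\curvearrowright(Y,\nu)$ and $h\in L_\infty(Y,\nu)$ with $\psi(g)=\|\sigma_gh-h\|_1$. Let $Z=Y\times\mathbb T\times\mathbb R$ and $\zeta=\nu\otimes\frac{d\theta}4\otimes dz$, with $G$ acting by $\sigma$ on $Y$ and trivially on the rest. This is measure preserving, and continuous because its representation on $L_2(Z)=L_2(Y)\otimes L_2(\mathbb T\times\mathbb R)$ is $\sigma\otimes1$. Let $H(y,\theta)=\mathrm{Re}(e^{-i\theta}h(y))$ and $A=\{z<H(y,\theta)\}$. Then $\sigma_gA=\{z<H(\sigma_g^{-1}y,\theta)\}$, and by Fubini and (6)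
$$\zeta(\sigma_gA\triangle A)=\int|H(\sigma_g^{-1}y,\theta)-H(y,\theta)|\,d\nu\,\tfrac{d\theta}4=\|\sigma_gh-h\|_1=\psi(g).$$

**Step 3. The case $p=1$: structure of the action.** The Known Theorem does not apply with $q=p=1$, so we work directly. Let $\psi(g)=\|c(g)\|_1$ with $\alpha_gf=\rho_gf+c(g)$ on $L_1(X,\mu)$. By the Banach–Lamperti theorem (Lamperti, Pacific J. Math. 8 (1958)),
$$\rho_gf=\omega_g\lambda_g\,f\circ S_g^{-1},$$
where $S_g$ is a nonsingular automorphism of $(X,\mu)$, $\lambda_g=d(S_g)_*\mu/d\mu>0$, and $\omega_g=e^{i\eta_g}$ with $\eta_g:X\to\mathbb T$ measurable. These data are unique a.e.: for $\mu(B)<\infty$ the support of $\rho_g1_B$ is $S_gB$, which determines $S_g$, and on $S_gB$ the function $\rho_g1_B$ is $\omega_g\lambda_g$. Comparing $\rho_{gh}$ with $\rho_g\rho_h$ therefore gives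
$$S_{gh}=S_gS_h,\qquad\lambda_{gh}=\lambda_g\cdot\lambda_h\circ S_g^{-1},\qquad\omega_{gh}=\omega_g\cdot\omega_h\circ S_g^{-1}.$$

**Step 4. Removing the phases.** Let $\tilde X=X\times\mathbb T$, $\tilde\mu=\mu\otimes\frac{d\theta}4$, and $\tilde f(x,\theta)=\mathrm{Re}(e^{-i\theta}f(x))$. By (6), $f\mapsto\tilde f$ is a real-linear isometry from $L_1(X)$ into $L_1(\tilde X;\mathbb R)$. Let
$$\tilde S_g(x,\theta)=(S_gx,\ \theta+\eta_g(S_gx)).$$
Rotations of the fiber preserve $d\theta$, so $\tilde S_g$ is nonsingular with $d(\tilde S_g)_*\tilde\mu/d\tilde\mu=\lambda_g$, viewed as a function on $\tilde X$. It is a homomorphism: the second coordinate of $\tilde S_g\tilde S_h(x,\theta)$ is $\theta+\eta_h(S_hx)+\eta_g(S_{gh}x)$, and $\eta_{gh}(S_{gh}x)=\eta_g(S_{gh}x)+\eta_h(S_hx)$. Finally $\tilde S_g^{-1}(x,\theta)=(S_g^{-1}x,\theta-\eta_g(x))$, so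
$$\widetilde{\rho_gf}(x,\theta)=\lambda_g(x)\,\mathrm{Re}\big(e^{-i(\theta-\eta_g(x))}f(S_g^{-1}x)\big),\qquad\text{that is,}\qquad\widetilde{\rho_gf}=\lambda_g\,\tilde f\circ\tilde S_g^{-1}.$$

**Step 5. Letting the affine action move graphs.** The idea is that $\alpha_g$ acts on a real-valued function by moving its graph: over each point it is an affine map $z\mapsto\lambda_gz+\tilde c_g$. The stretching factor $\lambda_g$ in the $z$-direction exactly compensates the distortion of $\tilde\mu$ by $\tilde S_g$, because $p=1$. On $Z=\tilde X\times\mathbb R$ with $\zeta=\tilde\mu\otimes dz$ put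
$$R_g(\xi,z)=\big(\xi',\ \lambda_g(\xi')z+\tilde c_g(\xi')\big),\qquad\xi'=\tilde S_g\xi,\quad\tilde c_g=\widetilde{c(g)}.$$

*$R_g$ preserves $\zeta$.* It is invertible modulo null sets. For measurable $D\subset Z$, substitute $z'=\lambda_g(\xi')z+\tilde c_g(\xi')$:
$$\int1_D(R_g(\xi,z))\,dz\,d\tilde\mu(\xi)=\int\lambda_g(\tilde S_g\xi)^{-1}\!\int1_D(\tilde S_g\xi,z')\,dz'\,d\tilde\mu(\xi)=\int\lambda_g(\xi')^{-1}\!\int1_D(\xi',z')\,dz'\,d(\tilde S_g)_*\tilde\mu(\xi')=\zeta(D),$$
since $d(\tilde S_g)_*\tilde\mu=\lambda_g\,d\tilde\mu$.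

*$R$ is a homomorphism.* With $\xi'=\tilde S_{gh}\xi$ we have $\tilde S_h\xi=\tilde S_g^{-1}\xi'$, and the second coordinate of $R_gR_h(\xi,z)$ is
$$\lambda_g(\xi')\lambda_h(\tilde S_g^{-1}\xi')z+\lambda_g(\xi')\tilde c_h(\tilde S_g^{-1}\xi')+\tilde c_g(\xi')=\lambda_{gh}(\xi')z+\tilde c_{gh}(\xi'),$$
because $\rho_gc(h)+c(g)=c(gh)$ and $\widetilde{\rho_gc(h)}=\lambda_g\,\tilde c_h\circ\tilde S_g^{-1}$.

*Subgraphs.* For $f\in L_1(X)$ let $A_f=\{(\xi,z):z<\tilde f(\xi)\}$. Since $\lambda_g>0$, a point $(\xi',z')$ lies in $R_gA_f$ exactly when $z'<\lambda_g(\xi')\tilde f(\tilde S_g^{-1}\xi')+\tilde c_g(\xi')$. Hence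
$$R_gA_f=A_{\alpha_gf},\qquad\zeta(A_f\triangle A_{f'})=\int|\tilde f-\tilde f'|\,d\tilde\mu=\|f-f'\|_1. \tag{7}$$
With $A=A_0$ we get $\zeta(R_gA\triangle A)=\|\alpha_g(0)\|_1=\psi(g)$.

**Step 6. Continuity of $R$.** We know that $g\mapsto\alpha_gf$ is continuous and must deduce that $g\mapsto R_gD$ is continuous for every set $D$ of finite measure. The plan is to show that subgraphs generate all measurable sets. Let $\mathcal C$ be the class of measurable $D\subset Z$ with $\zeta(R_gD\triangle R_hD)\to0$ as $g\to h$, for every $h\in G$. It is an algebra: it is closed under complements, and $(D_1\cap D_2)\triangle(D_1'\cap D_2')\subset(D_1\triangle D_1')\cup(D_2\triangle D_2')$. By (7), $\zeta(R_gA_f\triangle R_hA_f)=\|\alpha_gf-\alpha_hf\|_1$, so $\mathcal C$ contains every $A_f$.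

Let $\mathcal B$ be a countable family of finite-measure Borel sets that covers $X$ and is such that, for $x\ne x'$, some $B\in\mathcal B$ contains $x$ but not $x'$. (View $X$ as a Borel subset of $\mathbb R$ and intersect rational intervals with countably many finite-measure Borel sets covering $X$.) Let
$$\mathcal A=\{A_0\}\cup\{A_{c1_B}:c\in\mathbb Q+i\mathbb Q,\ B\in\mathcal B\},\qquad A_{c1_B}=\{(x,\theta,z):z<\mathrm{Re}(e^{-i\theta}c)1_B(x)\}.$$

*$\mathcal A$ separates points of $Z$.* Take $(x,\theta,z)\ne(x',\theta',z')$. If $x\ne x'$, pick $B\ni x$ with $x'\notin B$. Then $(x',\theta',z')\in A_{c1_B}$ means $z'<0$, whatever $c$ is, whereas $(x,\theta,z)\in A_{c1_B}$ means $z<\mathrm{Re}(e^{-i\theta}c)$, which we can make true or false by choosing $c$. If $x=x'$, pick $B\ni x$. The open half-planes $\{c:\mathrm{Re}(e^{-i\theta}c)>z\}$ and $\{c:\mathrm{Re}(e^{-i\theta'}c)>z'\}$ are distinct. So one of them, say $P_1$, is not contained in the other, $P_2$. The complement of $P_2$ is a closed half-plane, the closure of its interior, so the open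 set $P_1$ meets that interior. The intersection is open and nonempty, so it contains some $c\in\mathbb Q+i\mathbb Q$, and $A_{c1_B}$ separates the two points.

*$\mathcal A$ generates the Borel $\sigma$-algebra of $Z$*, because a countable separating family of Borel sets in a standard Borel space does (Blackwell–Mackey).

*$Z$ is covered by countably many finite-measure sets of the algebra generated by $\mathcal A$*, namely the sets $A_{c1_B}\triangle A_0$, of measure $|c|\mu(B)$. Given $(x,\theta,z)$ with $x\in B$: if $z\ge0$, choose $c$ with $\mathrm{Re}(e^{-i\theta}c)>z$, so that the point lies in $A_{c1_B}$ but not in $A_0$. If $z<0$, choose $c$ with $\mathrm{Re}(e^{-i\theta}c)\le z$, so that it lies in $A_0$ but not in $A_{c1_B}$.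

By the standard approximation theorem, every finite-measure set $D$ can be approximated in $\zeta$-measure by finite-measure sets $D'$ of the algebra generated by $\mathcal A$, and these lie in $\mathcal C$. Since
$$\zeta(R_gD\triangle R_hD)\le2\zeta(D\triangle D')+\zeta(R_gD'\triangle R_hD'),$$
every finite-measure set lies in $\mathcal C$. Simple functions are dense in $L_2(Z,\zeta)$, and $\|1_{R_gD}-1_{R_hD}\|_2^2=\zeta(R_gD\triangle R_hD)$, so the representation on $L_2(Z,\zeta)$ is strongly continuous. Thus $R$ is a continuous measure preserving action, and Step 1 applies. Theorem 2 is proved. $\blacksquare$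

## 9. Invariant measures as the exact condition

Section 1 showed that an equivalent invariant measure removes Radon–Nikodym factors. For affine groups containing all translations by real $L_p$ functions, nothing else does.

**Theorem 3.** Let $1<p<\infty$, $p\ne2$. Let $\Gamma$ be a countable group acting nonsingularly on a standard measure space $(X,\mu)$, with $\lambda_\gamma=d\gamma_*\mu/d\mu$ and $\pi_\gamma f=\lambda_\gamma^{1/p}f\circ\gamma^{-1}$. Let $G=L_p(X,\mu;\mathbb R)\rtimes_\pi\Gamma$ and $\psi(v,\gamma)=\|v\|_p^p\in K^p(G)$. Then $\psi$ can be realized as in the question of Section 2 if and only if there is a $\Gamma$-invariant $\sigma$-finite measure equivalent to $\mu$.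

Here $G$ carries the norm topology on $L_p(X,\mu;\mathbb R)$ and the discrete topology on $\Gamma$, and $\psi\in K^p(G)$ through $\alpha_{(v,\gamma)}f=\pi_\gamma f+v$. When no such invariant measure exists, the action is said to be of type III; so the obstruction is type III.

**Step 1. We may assume that $\mu$ is a probability measure.** (If $\mu=0$ there is nothing to prove.) Let $\mu_1=\rho\mu$ be an equivalent measure. Its Radon–Nikodym factors are $\rho\circ\gamma^{-1}\cdot\lambda_\gamma/\rho$. So $f\mapsto\rho^{-1/p}f$, an isometry from $L_p(\mu)$ onto $L_p(\mu_1)$, sends $\pi_\gamma f$ to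
$$\rho^{-1/p}\lambda_\gamma^{1/p}f\circ\gamma^{-1}=\Big(\frac{\rho\circ\gamma^{-1}\lambda_\gamma}{\rho}\Big)^{1/p}(\rho^{-1/p}f)\circ\gamma^{-1}.$$
It therefore intertwines the two representations and identifies the two groups $G$ together with their functions $\psi$. The existence of an invariant measure depends only on the class of $\mu$.

**Step 2. "If".** Let $\mu'=\rho\mu$ be invariant, $0<\rho<\infty$. Invariance means $\rho(\gamma^{-1}x)\lambda_\gamma(x)=\rho(x)$, so $\rho^{-1/p}\pi_\gamma v=(\rho^{-1/p}v)\circ\gamma^{-1}$. Therefore $\beta_{(v,\gamma)}f=f\circ\gamma^{-1}+\rho^{-1/p}v$ is an affine isometric action of $G$ on $L_p(X,\mu')$. It is continuous since $\Gamma$ is discrete. Its linear part comes from the measure preserving action of $G$ through $\Gamma$, and $\|\rho^{-1/p}v\|_{L_p(\mu')}^p=\|v\|_p^p$.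

The rest of the section proves "only if". Suppose $\beta$ on $L_p(Y,\nu)$, with linear part from $\sigma$, realizes $\psi$. Write $\sigma_\gamma$ for $\sigma_{(0,\gamma)}$ and $\gamma^{-1}y$ for $\sigma_\gamma^{-1}y$.

**Step 3. An equivariant isometry.** The first four properties in Step 1 of Section 5 used only that $V$ is abelian and normalized by $\Gamma$ (and reflexivity of $L_p(Y,\nu)$ and the growth of $b$). So $T(v)=\lim_n\frac1nb(nv)$ exists for $v\in L_p(X,\mu;\mathbb R)$, is additive, and satisfies $T(\pi_\gamma v)=\sigma_\gamma T(v)$. Moreover $\|T(v)\|=\lim_n\frac1n\|b(nv)\|=\|v\|$. Additive and continuous maps are real-linear, so $T:L_p(X,\mu;\mathbb R)\to L_p(Y,\nu)$ is a real-linear isometry.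

**Step 4. $T$ is a weighted composition.** The aim is to write $Tf=k\cdot f\circ\Theta$. As in the warm-up of Section 6, Lemma 1 shows that $T$ sends functions with disjoint supports to functions with disjoint supports. Put $k=T(1_X)$, $Y_0=\{k\ne0\}$, and $\theta(A)=\{T(1_A)\neq0\}$ modulo null sets. Since $k=T(1_A)+T(1_{X\setminus A})$ with disjoint supports,
$$T(1_A)=k1_{\theta(A)},\qquad Y_0=\theta(A)\sqcup\theta(X\setminus A).$$
If the $A_n$ are disjoint, $T(1_{\bigcup A_n})=\sum_nT(1_{A_n})$ in $L_p$ with disjoint supports, so $\theta(\bigcup A_n)=\bigsqcup\theta(A_n)$. From $\theta(A)=\theta(A\cap B)\sqcup\theta(A\setminus B)$, $\theta(B)=\theta(A\cap B)\sqcup\theta(B\setminus A)$ and the disjointness of $\theta(A\setminus B)$ and $\theta(B\setminus A)$ we get $\theta(A\cap B)=\theta(A)\cap\theta(B)$. So $\theta$ is a Boolean $\sigma$-homomorphism from the measurable sets of $X$ to those of $Y_0$, modulo null sets.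

Since $X$ is standard, $\theta(A)=\Theta^{-1}(A)$ for a measurable $\Theta:Y_0\to X$ (Sikorski). Concretely, view $X$ as a Borel subset of $(0,1)$. Choose representatives of $\theta(X\cap(-\infty,r])$, $r\in\mathbb Q$; off a null set they increase with $r$, are empty for $r\le0$ and equal $Y_0$ for $r\ge1$. Put $\Theta(y)=\inf\{r\in\mathbb Q:y\in\theta(X\cap(-\infty,r])\}$. For real $t$, $\{\Theta<t\}=\bigcup_{r<t}\theta(X\cap(-\infty,r])=\theta(X\cap(-\infty,t))$. The Borel sets $B\subset\mathbb R$ with $\Theta^{-1}(B)=\theta(X\cap B)$ modulo null sets form a $\sigma$-algebra, so they are all the Borel sets. Taking $B=\mathbb R\setminus X$, we see that $\Theta\in X$ a.e.; redefine $\Theta$ on a null set.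

Finally $\int_{\Theta^{-1}(A)}|k|^pd\nu=\|T(1_A)\|^p=\mu(A)$, that is, $\Theta_*(|k|^p\nu)=\mu$. So $f\mapsto k\cdot f\circ\Theta$ (extended by $0$ off $Y_0$) is isometric. It agrees with $T$ on simple functions, hence everywhere:
$$Tf=k\cdot f\circ\Theta\ \text{ on }Y_0,\qquad Tf=0\ \text{ off }Y_0,\qquad\Theta_*(|k|^p\nu)=\mu. \tag{8}$$

**Step 5. Equivariance of $\Theta$ and $|k|$.** Apply $\sigma_\gamma T=T\pi_\gamma$ to $1_A$, where $\pi_\gamma1_A=\lambda_\gamma^{1/p}1_{\gamma A}$:
$$k(\gamma^{-1}y)\,1_A(\Theta(\gamma^{-1}y))=k(y)\,\lambda_\gamma(\Theta(y))^{1/p}\,1_{\gamma A}(\Theta(y)),$$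
where both sides are read as $0$ when the value of $k$ is $0$. For $A=X$ this reads $k(\gamma^{-1}y)=k(y)\lambda_\gamma(\Theta(y))^{1/p}$ with $\lambda_\gamma>0$, so $Y_0$ is $\Gamma$-invariant. Dividing, $1_A(\Theta(\gamma^{-1}y))=1_A(\gamma^{-1}\Theta(y))$ for a.e. $y\in Y_0$. Let $A$ run through a countable separating family. For a.e. $y\in Y_0$,
$$\Theta(\gamma^{-1}y)=\gamma^{-1}\Theta(y),\qquad|k(\gamma^{-1}y)|=|k(y)|\,\lambda_\gamma(\Theta(y))^{1/p}. \tag{9}$$

If $\Theta$ were injective, $|k|^{-p}$ would be the density of an invariant measure on $X$. In general $|k|$ takes many values over one $x\in X$, and we must choose one of them equivariantly. We use a median.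

**Step 6. The distribution of $|k|$ over each point.** Let $Q$ be the image of $|k|^p\nu$ under $(\Theta,|k|):Y_0\to X\times(0,\infty)$. It projects to $\mu$ by (8), so it is a probability measure and disintegrates as $Q=\int\delta_x\otimes P_x\,d\mu(x)$ with $P_x$ probability measures on $(0,\infty)$. For Borel $\varphi\ge0$, invariance of $\nu$ under $y\mapsto\gamma^{-1}y$ and (9) give
$$\int\varphi\,dQ=\int\varphi\big(\Theta(\gamma^{-1}y),|k(\gamma^{-1}y)|\big)|k(\gamma^{-1}y)|^pd\nu(y)=\int\varphi\big(\gamma^{-1}x,t\lambda_\gamma(x)^{1/p}\big)\lambda_\gamma(x)\,dQ(x,t).$$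
Since $\lambda_\gamma\mu=\gamma_*\mu$, we have $\int\Phi(x)\lambda_\gamma(x)d\mu(x)=\int\Phi(\gamma x)d\mu(x)$, so
$$\int\varphi\,dQ=\int\!\!\int\varphi\big(x,t\lambda_\gamma(\gamma x)^{1/p}\big)\,dP_{\gamma x}(t)\,d\mu(x).$$
By uniqueness of the disintegration, for a.e. $x$, $P_x$ is the image of $P_{\gamma x}$ under multiplication by $\lambda_\gamma(\gamma x)^{1/p}$.

**Step 7. The invariant measure.** Let $q(x)=\min\{t:P_x((0,t])\ge\frac12\}$, the smallest median of $P_x$. The minimum is attained by right continuity, and $q(x)\in(0,\infty)$ because $P_x$ is a probability measure on $(0,\infty)$. The function $q$ is measurable, since $\{q\le t\}=\{x:P_x((0,t])\ge\frac12\}$. Medians scale with the measure, so $q(x)=\lambda_\gamma(\gamma x)^{1/p}q(\gamma x)$ a.e. Replacing $x$ by $\gamma^{-1}x$ (which preserves null sets), $q(\gamma^{-1}x)=\lambda_\gamma(x)^{1/p}q(x)$. The measure $\mu'=q^{-p}\mu$ is $\sigma$-finite and equivalent to $\mu$, and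
$$\frac{d\gamma_*\mu'}{d\mu}(x)=q(\gamma^{-1}x)^{-p}\lambda_\gamma(x)=q(x)^{-p}=\frac{d\mu'}{d\mu}(x).$$
So $\mu'$ is $\Gamma$-invariant, which proves Theorem 3. $\blacksquare$

**Back to the example of Section 1.** The group $\mathbb Z[1/2]\rtimes\mathbb Z$ generated by $x\mapsto x+a$ and $x\mapsto2x$ on $\mathbb R$ has no invariant $\sigma$-finite measure equivalent to Lebesgue measure: the dyadic translations are already ergodic, so such a measure would be a multiple of Lebesgue measure, which $x\mapsto2x$ does not preserve. Here $\pi$ is given by the operators $\tau_a$ and $\delta$. By Theorem 3, for $1<p<\infty$ with $p\ne2$, the function $\psi(v,\gamma)=\|v\|_p^p$ on $L_p(\mathbb R;\mathbb R)\rtimes(\mathbb Z[1/2]\rtimes\mathbb Z)$ cannot be realized with a measure preserving linear part. For the single dilation, the invariant measure $dx/|x|$ exists, and Step 2 with this measure is the computation with which we began.
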